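\title{Densities of Dense Subgroups of Compact Groups}

\begin{abstract}
We prove that every compact group $G$ has a dense subgroup whose density equals the weight of $G$, and deduce that the densities of the dense subgroups of $G$ are exactly the cardinals between the density and the weight of $G$. The model for the construction is the subgroup of finitely supported elements in a product of many small groups; the proof finds a substitute for it in an arbitrary compact group. Compactness cannot be relaxed to local compactness: for all infinite cardinals $\lambda\le\kappa\le 2^\lambda$ we construct a locally compact abelian group of weight $\kappa$ all of whose dense subgroups have density $\lambda$.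
\end{abstract}

\section{Introduction}\label{sec:intro}

All topological spaces, and in particular all topological groups, are Hausdorff, and subgroups carry the subspace topology. The \emph{density} $d(X)$ of a space $X$ is the least cardinality of a dense subset of $X$, and the \emph{weight} $w(X)$ is the least cardinality of a base of its topology. We write $\omega$ for the least infinite cardinal and $[\mu,\nu]$ for the set of cardinals $\tau$ with $\mu\le\tau\le\nu$.

Choosing a point in each nonempty member of a base gives $d(X)\le w(X)$. A base of $X$ restricts to a base of any subspace, and a dense subset of a dense subspace is dense in the whole space. Hence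
\begin{equation}\label{eq:range}
d(X)\le d(Y)\le w(Y)\le w(X)\qquad\text{for every dense subspace } Y \text{ of } X .
\end{equation}
So a dense subspace is at least as hard to approximate as the whole space, and one may ask how much harder it can be. For small spaces there is no room. A finite space is discrete and has $d(X)=w(X)=|X|$. An infinite space has $d(X)\ge\omega$, because finite sets are closed, so $w(X)=\omega$ forces $d(X)=w(X)$. For large compact groups there is plenty of room: an infinite compact group $K$ satisfies
\begin{equation}\label{eq:log}
d(K)=\log w(K):=\min\{\lambda\ge\omega: 2^{\lambda}\ge w(K)\}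
\end{equation}
(see \cite[Ch.~24]{Comfort}). For instance, every compact group of weight $2^\omega$ is separable.

For dense subspaces of groups, \eqref{eq:range} is the only restriction. By a theorem of Juh\'asz and van Mill, quoted in \cite{Peng}, every locally compact group $G$ satisfies
\[
\{d(Y): Y\text{ a dense subspace of }G\}=[d(G),w(G)].
\]
In a group it is natural to ask for dense \emph{subgroups} instead, and this is a real constraint: a subspace may omit any points we like, whereas a subgroup must contain all products of its elements, and these products might supply a small dense set. The extreme case is the upper end of the interval. Every compact abelian group and every connected compact group $G$ has a dense subgroup $H$ with $d(H)=w(G)$; this too is recorded in \cite{Peng}. Since every compact group is an extension of a connected group by a totally disconnected one, one is led to the following conjecture, which we take from \cite{Peng}: \emph{every compact group $G$ has a dense subgroup $H$ with $d(H)=w(G)$.} We prove it.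

\begin{theorem}\label{thm:top}
Every compact group $G$ has a dense subgroup $H$ with $d(H)=w(G)$.
\end{theorem}

Applied to suitable quotients of $G$, Theorem~\ref{thm:top} yields all intermediate values.

\begin{theorem}\label{thm:interval}
For every compact group $G$,
\[
\{d(H): H\text{ a dense subgroup of }G\}=[d(G),w(G)].
\]
\end{theorem}

The worry that products may force a small dense set is justified as soon as compactness is weakened to local compactness, even for abelian groups.

\begin{theorem}\label{thm:sharp}
Let $p$ be a prime and $\omega\le\lambda\le\kappa\le 2^\lambda$. There is a locally compact abelian group $G$ of exponent $p^2$, with a compact open subgroup, such that $d(G)=\lambda$, $w(G)=\kappa$, and every dense subgroup $H$ of $G$ has $d(H)=\lambda$.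
\end{theorem}

The condition $\kappa\le2^\lambda$ cannot be dropped, since $w(X)\le 2^{d(X)}$ for every regular space $X$: the sets that equal the interior of their closure form a base, and each of them is determined by its trace on a fixed dense set.

Section~\ref{sec:model} presents the idea on a product of two-element groups and ends with the plan of the proof of Theorem~\ref{thm:top}, which occupies Sections~\ref{sec:weight}--\ref{sec:top}. The proof does not use the abelian and connected cases quoted above. Theorems~\ref{thm:interval} and~\ref{thm:sharp} are proved in Sections~\ref{sec:interval} and~\ref{sec:sharp}.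

\section{The model case: finite supports in a product}\label{sec:model}

Let $(L_i)_{i\in I}$ be a family of topological groups. The \emph{support} of $x\in\prod_{i\in I}L_i$ is $\{i: x_i\ne1\}$. For $J\subseteq I$ let $L_J$ be the subgroup of elements with support in $J$; it is a copy of $\prod_{i\in J}L_i$, and we identify $L_i$ with $L_{\{i\}}$. Let $\Sigma$ be the subgroup of elements of finite support. It is generated by the factors $L_i$, and it is dense in $L_I$ because a basic open set restricts only finitely many coordinates.

\begin{example}\label{ex:model}
Let $\kappa>\omega$ and $G=(\mathbb Z/2)^\kappa$, written additively. There are $\kappa$ basic open sets, so $w(G)\le\kappa$. Let $S\subseteq\Sigma$ with $|S|<\kappa$. The union $J$ of the supports of the elements of $S$ has at most $\max(\omega,|S|)<\kappa$ elements, so some index $i$ lies outside $J$. The open set $\{x: x_i\neq0\}$ meets $\Sigma$ and misses $S$. Thus $S$ is not dense in $\Sigma$, and \eqref{eq:range} gives $d(\Sigma)=w(G)=\kappa$. For $\kappa=2^\omega$ the group $G$ is separable by \eqref{eq:log}, while its dense subgroup $\Sigma$ has density $2^\omega$.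
\end{example}

The coordinates in this argument serve one purpose: they trap $S$ in the subproduct $L_J$, which is closed and too small to be $G$. Smallness can be measured without coordinates, by the weight.

\begin{lemma}[Criterion]\label{lem:criterion}
Let $G$ be a compact group of weight $\kappa$ and $H$ a dense subgroup of $G$. Suppose that every $S\subseteq H$ with $|S|<\kappa$ is contained in a compact set $C\subseteq G$ with $w(C)<\kappa$. Then $d(H)=\kappa$.
\end{lemma}

\begin{proof}
By \eqref{eq:range}, $d(H)\le\kappa$. Suppose that $S$ is dense in $H$ and $|S|<\kappa$. Then $S$ is dense in $G$, and it lies in a compact, hence closed, set $C$ with $w(C)<\kappa$. So $C=G$, contrary to $w(G)=\kappa$.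
\end{proof}

The sets $C$ are used one at a time and never combined, so no assumption on the cofinality of $\kappa$ will be needed anywhere.

A general compact group $G$ is not a product, and the task is to find a substitute for $\Sigma$. Let $G_0$ be the identity component of $G$, a closed connected normal subgroup with totally disconnected quotient $G/G_0$. Let $\kappa=w(G)>\omega$. The plan is as follows.
\begin{enumerate}
\item One of $G/G_0$ and $G_0$ has weight $\kappa$, and it is enough to find the required subgroup in some quotient of $G$ of weight $\kappa$ (Section~\ref{sec:weight}).
\item If $w(G/G_0)=\kappa$, we work in $G/G_0$. A totally disconnected compact group has a generating set that behaves like the set of unit vectors in Example~\ref{ex:model} (Section~\ref{sec:profinite}).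
\item Otherwise the weight sits in the normal subgroup $G_0$, and no quotient map removes $G/G_0$. A dense subgroup $H_0$ of $G_0$ of density $\kappa$ is not enough: it must be enlarged by elements that reach all components of $G$, and we have no control over the subgroup that these elements generate together with an arbitrary $H_0$. We therefore look for $H=\Sigma E$, where $E$ is a closed subgroup of weight less than $\kappa$ with $G=G_0E$ (Section~\ref{sec:profinite}), and $\Sigma$ comes from a product decomposition of a quotient of $G_0$ that is respected by conjugation in $G$ (Section~\ref{sec:product}). Then $\Sigma$ is normal, nothing new is generated, and small subsets of $H$ lie in the compact sets $L_JE$ (Section~\ref{sec:top}).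
\end{enumerate}

\section{Weight and density under products, quotients and extensions}\label{sec:weight}

\begin{lemma}\label{lem:product}
\begin{enumerate}
\item[(a)] If $\mu\ge\omega$ and $w(X_j)\le\mu$ for all $j\in J$, then $w(\prod_{j\in J}X_j)\le\max(\mu,|J|)$.
\item[(b)] If $I$ is infinite and the $L_i$ $(i\in I)$ are nontrivial topological groups with $w(L_i)\le\omega$, then $w(L_I)=|I|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix a base of size at most $\mu$ in each $X_j$. The sets that restrict finitely many coordinates to members of these bases form a base of the product, and there are at most $\max(\mu,|J|)$ of them.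

(b) The upper bound is (a). Choose $a_i\in L_i\setminus\{1\}$. The open set $\{x: x_i\ne1\}$ contains $a_i$ and no other $a_j$, so $\{a_i:i\in I\}$ is a discrete subspace of size $|I|$, and $w(L_I)\ge|I|$.
\end{proof}

We also use one fact from general topology \cite[3.1.22]{Engelking}: a continuous image $Y$ of a compact space $X$ of infinite weight has $w(Y)\le w(X)$. Since a space of finite weight is finite, we have in all cases
\begin{equation}\label{eq:image}
w(Y)\le\max(\omega,w(X))\qquad\text{if $X$ is compact and $Y$ is a continuous image of $X$.}
\end{equation}

In a compact group the weight can be bounded by counting the open sets needed to separate the identity from the other points.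

\begin{lemma}\label{lem:pseudo}
Let $G$ be a compact group and $(V_a)_{a\in\Lambda}$ a family of open subsets of $G$ with $\bigcap_{a}V_a=\{1\}$. Then $w(G)\le\max(\omega,|\Lambda|)$.
\end{lemma}

\begin{proof}
A compact space is regular, so there are open sets $W_a$ with $1\in W_a\subseteq\overline{W_a}\subseteq V_a$. Let $\mathcal B$ consist of $G$ and all finite intersections of the $W_a$; then $|\mathcal B|\le\max(\omega,|\Lambda|)$. If $O$ is an open neighborhood of $1$, the compact set $G\setminus O$ is covered by the open sets $G\setminus\overline{W_a}$, hence by finitely many of them, and the intersection of the corresponding $W_a$ lies in $O$. So $\mathcal B$ is a base at $1$.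

For each $U\in\mathcal B$ choose, by compactness, a finite set $F_U$ with $F_UU=G$. The sets $gU$ with $U\in\mathcal B$ and $g\in F_U$ form a base of $G$. Indeed, let $x\in O$ with $O$ open. Choose $U\in\mathcal B$ with $U^{-1}U\subseteq x^{-1}O$, and $g\in F_U$ with $x\in gU$. Then $g\in xU^{-1}$, so $x\in gU\subseteq xU^{-1}U\subseteq O$.
\end{proof}

\begin{lemma}\label{lem:extension}
Let $G$ be a compact group and $N$ a closed normal subgroup. Then $w(N)\le w(G)$, $w(G/N)\le w(G)$ and $w(G)\le\max(\omega,w(N),w(G/N))$.
\end{lemma}

\begin{proof}
The quotient map $\pi:G\to G/N$ is continuous and open, so it maps a base of $G$ to a base of $G/N$; and $N$ is a subspace of $G$. For the last inequality, fix bases of $G/N$ and of $N$ of minimal size. The members of the first base that contain $1$ intersect in $\{1\}$, so their preimages under $\pi$ are at most $w(G/N)$ open sets with intersection $N$. Write each member of the second base that contains $1$ as $V\cap N$ with $V$ open in $G$; this gives at most $w(N)$ open sets $V$ whose intersection meets $N$ in $\{1\}$. The two families together have intersection $\{1\}$, and Lemma~\ref{lem:pseudo} applies.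
\end{proof}

\begin{lemma}[Lifting]\label{lem:lift}
Let $G$ be a compact group, $N$ a closed normal subgroup, $\pi:G\to G/N$ the quotient map, $H_1$ a dense subgroup of $G/N$ and $H=\pi^{-1}(H_1)$. Then $H$ is a dense subgroup of $G$, and
\[
d(H_1)\le d(H)\le\max(\omega,d(H_1),d(N)).
\]
In particular, if $d(H_1)=w(G)$ then $d(H)=w(G)$.
\end{lemma}

\begin{proof}
If $U\subseteq G$ is open and nonempty, then $\pi(U)$ is open and meets $H_1$, so $U$ meets $H$. Thus $H$ is dense. The continuous surjection $\pi|_H:H\to H_1$ maps dense sets to dense sets, so $d(H_1)\le d(H)$. If $d(H_1)=w(G)$, this and \eqref{eq:range} give $d(H)=w(G)$.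

For the upper bound let $R_1$ be dense in $H_1$ with $|R_1|=d(H_1)$, let $R\subseteq H$ contain one preimage of each element of $R_1$, and let $B$ be dense in $N$ with $|B|=d(N)$. Note that $N\subseteq H$. The set $R_1$ is dense in $G/N$, so $RN=\pi^{-1}(R_1)$ is dense in $G$ by the argument just given for $H$. For each $r\in R$ the set $rB$ is dense in $rN$, so the closure of $RB$ contains $RN$. Hence $RB\subseteq H$ is dense in $G$, thus in $H$, and $|RB|\le\max(\omega,d(H_1),d(N))$.
\end{proof}

\section{Profinite groups and small supplements}\label{sec:profinite}

A \emph{profinite} group is a compact totally disconnected group. In such a group the open normal subgroups form a base at $1$. Closed subgroups of profinite groups are profinite, and so is $G/G_0$ for every compact group $G$. An open subgroup of a compact group has finite index, since its cosets form an open cover by disjoint sets.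

In Example~\ref{ex:model} the subgroup $\Sigma$ is generated by the unit vectors, and every neighborhood of $0$ contains all but finitely many of them. This property makes sense in any profinite group $D$. A subset $X\subseteq D$ \emph{converges to $1$} if every open subgroup of $D$ contains all but finitely many elements of $X$. We use the following theorem \cite[Prop.~2.4.4]{RZ}.

\begin{enumerate}
\item[(A)] Every profinite group $D$ has a subset $X$ that converges to $1$ and generates a dense subgroup $\langle X\rangle$ of $D$.
\end{enumerate}

For $Y\subseteq X$ the closed subgroup $\overline{\langle Y\rangle}$ plays the role of the subproduct $L_J$, and we need its weight to be small when $Y$ is small. For an arbitrary subset $Y$ this is false: a countable dense subset of $(\mathbb Z/2)^{2^\omega}$ generates a subgroup whose closure has weight $2^\omega$. Convergence to $1$ is what excludes this.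

\begin{lemma}\label{lem:generators}
Let $D$ be a profinite group, $X\subseteq D$ a set converging to $1$, $Y\subseteq X$ and $E=\overline{\langle Y\rangle}$. Then $w(E)\le\max(\omega,|Y|)$.
\end{lemma}

\begin{proof}
The group $E$ is profinite, so its open normal subgroups intersect in $\{1\}$. By Lemma~\ref{lem:pseudo} it suffices to show that there are at most $\max(\omega,|Y|)$ of them. Let $V$ be an open normal subgroup of $E$, of index $n$. The action of $E$ on the cosets of $V$ gives a continuous homomorphism $\varphi$ from $E$ to the discrete symmetric group $\operatorname{Sym}(n)$ with kernel $V$. Since $\langle Y\rangle$ is dense in $E$, the map $\varphi$ is determined by $\varphi|_Y$. Since $V$ is a neighborhood of $1$ in $E$, it contains $U\cap E$ for some open subgroup $U$ of $D$. All but finitely many elements of $Y$ lie in $U$, hence in $V$, so $\varphi|_Y$ is trivial outside a finite set. For each $n$ there are at most $\max(\omega,|Y|)$ functions $Y\to\operatorname{Sym}(n)$ that are trivial outside a finite set, and there are countably many $n$.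
\end{proof}

\begin{proposition}\label{prop:profinite}
Every profinite group $D$ of weight $\kappa>\omega$ has a dense subgroup $H$ with $d(H)=\kappa$.
\end{proposition}

\begin{proof}
Take $X$ as in (A) and $H=\langle X\rangle$. Let $S\subseteq H$ with $|S|<\kappa$. Each element of $S$ is a word in finitely many elements of $X$, so $S\subseteq\langle Y\rangle$ for some $Y\subseteq X$ with $|Y|\le\max(\omega,|S|)$. By Lemma~\ref{lem:generators} the compact group $\overline{\langle Y\rangle}$ has weight at most $\max(\omega,|S|)$, which is less than $\kappa$ because $\kappa>\omega$. Lemma~\ref{lem:criterion} gives $d(H)=\kappa$.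
\end{proof}

The same tool produces the subgroup $E$ of the plan. The starting point is the following theorem (\cite{Lee}; see also \cite[Ch.~9]{HM}).

\begin{enumerate}
\item[(B)] Every compact group $G$ has a closed totally disconnected subgroup $D$ with $G=G_0D$.
\end{enumerate}

The statement does not bound the weight of $D$. With $\mathbb T=\{z\in\mathbb C:|z|=1\}$, the subgroup $D=\{\pm1\}^\kappa$ of the connected group $G=\mathbb T^\kappa$ satisfies (B) and has the weight of $G$, although the trivial group would do. We shrink $D$ by discarding the generators that lie in $G_0$.

\begin{lemma}[Small supplement]\label{lem:supplement}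
Every compact group $G$ has a closed subgroup $E$ with $G=G_0E$ and $w(E)\le\max(\omega,w(G/G_0))$.
\end{lemma}

\begin{proof}
Let $Q=G/G_0$, let $D$ be as in (B), and let $q:D\to Q$ be the restriction of the quotient map; it is onto because $G=G_0D$. The group $D$ is profinite. Take $X\subseteq D$ as in (A) and put
\[
Y=\{x\in X: q(x)\ne1\},\qquad E=\overline{\langle Y\rangle}.
\]
Fix a base of $Q$ of size $w(Q)$, and inside each member that contains $1$ choose an open subgroup of the profinite group $Q$. This gives a family $\mathcal V$ of at most $w(Q)$ open subgroups with intersection $\{1\}$. For $V\in\mathcal V$ the set $X\setminus q^{-1}(V)$ is finite, since $q^{-1}(V)$ is an open subgroup of $D$. The set $Y$ is the union of these finite sets, so $|Y|\le\max(\omega,w(Q))$, and Lemma~\ref{lem:generators} gives $w(E)\le\max(\omega,w(Q))$.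

The compact subgroup $q(E)$ of $Q$ contains $q(x)$ for every $x\in X$: for $x\in Y$ because $x\in E$, and for $x\notin Y$ because $q(x)=1$. So it contains $q(\langle X\rangle)$, which is dense in $Q$. Hence $q(E)=Q$, that is, $G=G_0E$.
\end{proof}

\section{An invariant product decomposition}\label{sec:product}

The goal of this section is the following statement.

\begin{proposition}\label{prop:product}
Let $G$ be a compact group with $w(G_0)=\kappa>\omega$. There is a closed normal subgroup $M$ of $G$ with $M\subseteq G_0$ such that $G_0/M=\prod_{i\in I}L_i$ as topological groups, where $|I|=\kappa$, each $L_i$ is a nontrivial compact group with $w(L_i)\le\omega$, and the subgroup $\Sigma$ of elements of finite support is normal in $G/M$.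
\end{proposition}

The structure theory of connected compact groups splits $G_0$ into a semisimple and an abelian part, one of which has weight $\kappa$. The two parts behave in opposite ways. The semisimple part has a canonical decomposition, which every automorphism respects. The abelian part comes with no preferred decomposition, and an invariant one has to be constructed.

Write $[p,x]=pxp^{-1}x^{-1}$, $Z(C)$ for the center and $C'$ for the commutator subgroup of a group $C$. A compact Lie group is \emph{simple} if it is connected and its Lie algebra is simple, that is, nonabelian and without ideals other than $0$ and itself. We use the Levi--Mal'cev structure theorem \cite[Ch.~9]{HM}.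

\begin{enumerate}
\item[(C)] If $C$ is a compact connected group, then $C'$ is closed, $C=Z(C)C'$, and there are simply connected simple compact Lie groups $S_i$ $(i\in I)$ and a continuous surjective homomorphism $f:\prod_{i\in I}S_i\to C'$ with totally disconnected kernel.
\end{enumerate}

One observation will be used three times.

\begin{enumerate}
\item[($\ast$)] If $P$ is a connected group, $p\in P$, and all commutators $[p,x]$ $(x\in P)$ lie in a totally disconnected set, then $p\in Z(P)$.
\end{enumerate}
Indeed, the continuous map $x\mapsto[p,x]$ is then constant, and its value at $x=1$ is $1$.

\subsection{The semisimple part}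

\begin{lemma}\label{lem:simple}
Let $S$ be a simple compact Lie group and $L=S/Z(S)$. Then $L$ is nontrivial, $w(L)\le\omega$, $Z(L)=\{1\}$, and the only closed normal subgroups of $L$ are $\{1\}$ and $L$.
\end{lemma}

\begin{proof}
A compact manifold is covered by finitely many charts, so $w(S)\le\omega$, and $w(L)\le\omega$ by Lemma~\ref{lem:extension}. Let $R$ be a closed normal subgroup of $S$. It is a Lie subgroup whose Lie algebra is an ideal of that of $S$. If this ideal is everything, then $R$ is open, hence equal to the connected group $S$. If it is $0$, then $R$ is discrete and compact, hence finite; since $[r,x]\in R$ for $r\in R$ and $x\in S$, observation ($\ast$) gives $R\subseteq Z(S)$. Applying this to preimages in $S$, we see that a closed normal subgroup of $L$ is $L$ or $\{1\}$.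

The group $S$ is not abelian, because its Lie algebra is not. So $L$ is nontrivial, and the dichotomy above applied to $R=Z(S)\neq S$ shows that $Z(S)$ is finite. If $pZ(S)$ is central in $L$, then $[p,x]\in Z(S)$ for all $x\in S$, and ($\ast$) gives $p\in Z(S)$.
\end{proof}

\begin{lemma}\label{lem:permute}
Let $L_i$ $(i\in I)$ be nontrivial compact groups with trivial center and with no closed normal subgroups other than $\{1\}$ and $L_i$. Then every topological automorphism $\alpha$ of $L_I$ maps each factor $L_i$ onto some factor $L_j$. In particular $\alpha(\Sigma)\subseteq\Sigma$.
\end{lemma}

\begin{proof}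
The group $N=\alpha(L_i)$ is a nontrivial closed normal subgroup of $L_I$. Choose $n\in N$ and $j\in I$ with $n_j\ne1$, and then $x\in L_j$ with $[n_j,x]\ne1$, which is possible because $Z(L_j)=\{1\}$. The commutator $[n,x]$ lies in $N$ by normality; its $j$-th coordinate is $[n_j,x]$ and its other coordinates are $1$. So $N\cap L_j$ is a nontrivial closed normal subgroup of $L_j$, and $L_j\subseteq\alpha(L_i)$. Then $\alpha^{-1}(L_j)$ is a nontrivial closed normal subgroup of $L_I$ contained in $L_i$, so it equals $L_i$. The last claim holds because the factors generate $\Sigma$.
\end{proof}

\subsection{The abelian part}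

For abelian factors Lemma~\ref{lem:permute} fails, even for an automorphism of order two. The next example shows the failure and the repair.

\begin{example}\label{ex:torus}
Let $I$ be an infinite set with a distinguished element $0$, let $A=\mathbb T^I$, and define $\alpha:A\to A$ by $\alpha(t)_0=t_0$ and $\alpha(t)_i=t_0t_i^{-1}$ for $i\ne0$. This is a continuous homomorphism with $\alpha^2=\mathrm{id}$, so $G=A\rtimes\langle\alpha\rangle$ is a compact group with $G_0=A$. If $t_0=z\neq1$ and $t_i=1$ for $i\ne0$, then every coordinate of $\alpha(t)$ equals $z$. So $\Sigma$ is not normal in $G$.

Now define $\rho:A\to\mathbb T^I$ by $\rho(t)_0=t_0$ and $\rho(t)_i=t_i^2t_0^{-1}$ for $i\neq0$. It is onto, since square roots exist in $\mathbb T$, and its kernel $M=\{t:t_0=1,\ t_i=\pm1\}$ is invariant under $\alpha$. We have $\rho(\alpha t)_0=\rho(t)_0$ and $\rho(\alpha t)_i=t_0^2t_i^{-2}t_0^{-1}=\rho(t)_i^{-1}$. On $A/M\cong\mathbb T^I$ the automorphism therefore preserves every factor, and $\Sigma$ is normal in $G/M$.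

The map $\rho$ is found by linear algebra. Let $e_i$ be the character $t\mapsto t_i$, and write characters additively. Composition with $\alpha$ fixes $e_0$ and sends $e_i$ to $e_0-e_i$. The eigenvectors $e_0$ and $f_i=2e_i-e_0$ are the coordinates of $\rho$. They form a basis of the $\mathbb Q$-span of the $e_i$, but $e_i=\frac12(f_i+e_0)$ is not an integral combination of them. This is why one diagonalizes over $\mathbb Q$ and then passes to the quotient by $M$.
\end{example}

The general case follows the same route, with Maschke's theorem in place of diagonalization. We recall what is needed from Pontryagin duality. For a discrete abelian group $\Delta$ let $\widehat\Delta$ be the compact group of homomorphisms $\Delta\to\mathbb T$ with the topology of pointwise convergence. For a compact abelian group $A$ let $\widehat A$ be the discrete group of continuous homomorphisms $A\to\mathbb T$, written additively.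
\begin{enumerate}
\item[(P1)] If $A$ is infinite, then $|\widehat A|=w(A)$.
\item[(P2)] If $\Delta$ is a subgroup of $\widehat A$, the evaluation map $A\to\widehat\Delta$, $t\mapsto(\chi\mapsto\chi(t))$, is continuous and onto, with kernel $\Delta^\perp=\{t\in A:\chi(t)=1\text{ for all }\chi\in\Delta\}$. Thus $A/\Delta^\perp\cong\widehat\Delta$.
\item[(P3)] If $\Delta\ne0$ then $\widehat\Delta$ is nontrivial. If $\Delta=\bigoplus_i\Delta_i$, restriction gives $\widehat\Delta\cong\prod_i\widehat{\Delta_i}$.
\end{enumerate}
Recall also Maschke's theorem: every finite-dimensional representation of a finite group over a field of characteristic zero is a direct sum of simple subrepresentations.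

\begin{lemma}\label{lem:abelian}
Let $G$ be a compact group and $A$ a closed connected abelian normal subgroup with $w(A)=\kappa>\omega$. There is a closed normal subgroup $M$ of $G$ with $M\subseteq A$ such that $A/M=\prod_{i\in I}L_i$, where $|I|=\kappa$, each $L_i$ is a nontrivial compact group with $w(L_i)\le\omega$, and each $L_i$ is normal in $G/M$.
\end{lemma}

\begin{proof}
Let $\Gamma=\widehat A$, so $|\Gamma|=\kappa$ by (P1). The group $\Gamma$ is torsion-free: if $n\chi=0$ with $n\geq1$, then $\chi(A)$ is a connected subset of the finite set of $n$-th roots of unity, so $\chi=0$. The group $G$ acts on $\Gamma$ by automorphisms through $(g\chi)(t)=\chi(g^{-1}tg)$. By (P2) and (P3), an invariant direct sum of countable subgroups of $\Gamma$ will give an invariant product decomposition of a quotient of $A$. Maschke's theorem applies to finite groups, so the first step is to see that $G$ acts on each character through a finite set. This is where compactness of $G$, and not only of $A$, is used.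

\emph{Orbits are finite.} Fix $\chi\in\Gamma$. The map $c(g,t)=\chi(g^{-1}tg)\chi(t)^{-1}$ is continuous on $G\times A$ and equals $1$ on $\{1\}\times A$. Since $A$ is compact, there is a neighborhood $U$ of $1$ in $G$ with $|c(g,t)-1|<1$ for all $g\in U$ and $t\in A$. For fixed $g\in U$ the map $t\mapsto c(g,t)$ is a homomorphism, so its image is a subgroup of $\mathbb T$ inside the arc $\{e^{i\vartheta}:|\vartheta|<\pi/3\}$. Such a subgroup is trivial: if it contained $e^{i\vartheta}$ with $0<\vartheta<\pi/3$, then the least $n$ with $n\vartheta\ge\pi/3$ would have $n\vartheta<2\pi/3$, and $e^{in\vartheta}$ would lie outside the arc. So $g\chi=\chi$ for all $g\in U$. The stabilizer of $\chi$ contains a neighborhood of $1$, so it is an open subgroup of the compact group $G$ and has finite index.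

\emph{Decomposition over $\mathbb Q$.} Let $W=\Gamma\otimes\mathbb Q$. As $\Gamma$ is torsion-free, it embeds in $W$, every element of $W$ has the form $\chi/n$, and the action of $G$ extends $\mathbb Q$-linearly to $W$. We have $|W|=\kappa>\omega$, so $\dim_{\mathbb Q}W=\kappa$. The orbit of $\chi/n$ is finite, and its span is a finite-dimensional invariant subspace on which $G$ acts through a group of permutations of that orbit. By Maschke's theorem this subspace is a sum of simple submodules. Hence $W$ is a sum of finite-dimensional simple submodules. By Zorn's lemma choose a maximal family $(W_i)_{i\in I}$ of such submodules whose sum is direct. Any further finite-dimensional simple submodule meets $\bigoplus_iW_i$ nontrivially by maximality, hence lies in it by simplicity. So $W=\bigoplus_{i\in I}W_i$. Each $W_i$ has finite nonzero dimension and $\dim W=\kappa>\omega$, so $|I|=\kappa$.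

\emph{Return to $\Gamma$.} Put $\Gamma_i=\Gamma\cap W_i$. This subgroup is $G$-invariant; it is countable because $W_i$ is; and it is nonzero because every nonzero element of $W_i$ has a nonzero multiple in $\Gamma$. Let $\Delta=\bigoplus_{i\in I}\Gamma_i\subseteq\Gamma$; Example~\ref{ex:torus} shows that $\Delta$ may be a proper subgroup.

\emph{Dualization.} If $\Theta\le\Gamma$ is $G$-invariant, then $\Theta^\perp$ is a closed normal subgroup of $G$: for $t\in\Theta^\perp$, $g\in G$ and $\chi\in\Theta$ we have $\chi(g^{-1}tg)=(g\chi)(t)=1$. Let $M=\Delta^\perp$. By (P2) and (P3), $A/M\cong\widehat\Delta\cong\prod_{i}L_i$ with $L_i=\widehat{\Gamma_i}$ nontrivial. Since $L_i$ is a subspace of $\mathbb T^{\Gamma_i}$ and $\Gamma_i$ is countable, $w(L_i)\le\omega$. Under this isomorphism the $j$-th coordinate of $tM$ is trivial exactly when $\chi(t)=1$ for all $\chi\in\Gamma_j$. So the factor $L_i$ corresponds to $\bigl(\bigoplus_{j\ne i}\Gamma_j\bigr)^{\perp}/M$, which is normal in $G/M$.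
\end{proof}

\subsection{Proof of Proposition~\ref{prop:product}}

Apply (C) to $C=G_0$ and write $P=\prod_{i\in I}S_i$. The subgroups $Z(G_0)$ and $G_0'$ are closed and invariant under all automorphisms of $G_0$, so they are normal in $G$.

\emph{Case $|I|\ge\kappa$.} Let $M=Z(G_0)$. Since $G_0=Z(G_0)f(P)$, the map $\bar f:P\to G_0/M$ induced by $f$ is onto. For the same reason, $f(p)$ is central in $G_0$ if and only if it commutes with $f(P)$, that is, if and only if $[p,x]\in\ker f$ for all $x\in P$. As $P$ is connected and $\ker f$ is totally disconnected, ($\ast$) shows that this happens exactly when $p\in Z(P)$. So $\ker\bar f=Z(P)=\prod_iZ(S_i)$. A continuous bijection between compact spaces is a homeomorphism, so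
\[
G_0/M\cong P/Z(P)\cong\prod_{i\in I}L_i,\qquad L_i=S_i/Z(S_i).
\]
By Lemma~\ref{lem:simple} the $L_i$ are nontrivial of countable weight and satisfy the hypotheses of Lemma~\ref{lem:permute}. By Lemmas~\ref{lem:product}(b) and~\ref{lem:extension}, $|I|=w(G_0/M)\le\kappa$, so $|I|=\kappa$. Conjugation by an element of $G/M$ restricts to a topological automorphism of the normal subgroup $G_0/M$, so it maps $\Sigma$ into itself by Lemma~\ref{lem:permute}. Hence $\Sigma$ is normal in $G/M$.

\emph{Case $|I|<\kappa$.} By \eqref{eq:image} and Lemma~\ref{lem:product}(a), $w(G_0')\le\max(\omega,|I|)<\kappa$. Lemma~\ref{lem:extension} applied to $G_0'\le G_0$ then gives $w(G_0/G_0')=\kappa$. The group $A=G_0/G_0'$ is a closed connected abelian normal subgroup of $G_1=G/G_0'$. Let $M_1\subseteq A$ be the subgroup given by Lemma~\ref{lem:abelian} and $M$ its preimage in $G$. Then $M\subseteq G_0$ is closed and normal in $G$, and the isomorphism $G/M\cong G_1/M_1$ takes $G_0/M$ to $A/M_1$, a product of $\kappa$ factors of the required kind. These factors are normal in $G/M$, and so is the subgroup $\Sigma$ that they generate. \qed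

\section{Proof of Theorem~\ref{thm:top}}\label{sec:top}

Let $\kappa=w(G)$. If $\kappa\le\omega$, then $d(G)=w(G)$ as noted in Section~\ref{sec:intro}, and $H=G$ works. Let $\kappa>\omega$.

Suppose first that $w(G/G_0)=\kappa$. By Proposition~\ref{prop:profinite} the profinite group $G/G_0$ has a dense subgroup of density $\kappa$, and by Lemma~\ref{lem:lift} its preimage in $G$ is a dense subgroup of density $\kappa$.

Suppose now that $w(G/G_0)<\kappa$. Then $w(G_0)=\kappa$ by Lemma~\ref{lem:extension}. Let $M$, $L_I=G_0/M$ and $\Sigma$ be as in Proposition~\ref{prop:product}, and let $\pi:G\to G/M$ be the quotient map. By Lemmas~\ref{lem:product}(b) and~\ref{lem:extension},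
\[
\kappa=w(L_I)\le w(G/M)\le\kappa .
\]
Let $E$ be as in Lemma~\ref{lem:supplement}. Then $w(E)\le\max(\omega,w(G/G_0))<\kappa$, and $G=G_0E$ gives $G/M=L_I\,\pi(E)$. Put
\[
H_1=\Sigma\,\pi(E).
\]
This is a subgroup of $G/M$ because $\Sigma$ is normal. Its closure is a subgroup that contains $\overline\Sigma=L_I$ and $\pi(E)$, so $H_1$ is dense in $G/M$.

Let $S\subseteq H_1$ with $|S|<\kappa$. Write each $s\in S$ as $s=\sigma_s\pi(e_s)$ with $\sigma_s\in\Sigma$ and $e_s\in E$, and let $J\subseteq I$ be the union of the finite supports of the $\sigma_s$. Then $|J|\le\max(\omega,|S|)<\kappa$ and $S\subseteq L_J\,\pi(E)$. The set $L_J\,\pi(E)$ is the image of the compact space $L_J\times E$ under the continuous map $(x,e)\mapsto x\pi(e)$. It is therefore compact, and by \eqref{eq:image} and Lemma~\ref{lem:product}(a) its weight is at most $\max(\omega,|J|,w(E))<\kappa$. Lemma~\ref{lem:criterion} gives $d(H_1)=\kappa$, and by Lemma~\ref{lem:lift} the subgroup $H=\pi^{-1}(H_1)$ is dense in $G$ with $d(H)=\kappa$. \qed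

\begin{remark}
We did not arrange that $\pi(E)$ normalizes $L_J$, since conjugation may move the factors. This is why Lemma~\ref{lem:criterion} is stated for compact sets rather than subgroups, and why \eqref{eq:image} is needed.
\end{remark}

\section{Intermediate densities}\label{sec:interval}

To realize a cardinal $\tau\in[d(G),w(G)]$, we apply Theorem~\ref{thm:top} to a quotient $G/N$ of weight exactly $\tau$ and lift. The kernel $N$ may have large weight, but by \eqref{eq:log} its density is small, and only the density of $N$ enters Lemma~\ref{lem:lift}.

To find the quotient we count representations. Let $\operatorname{Irr}(G)$ be the set of equivalence classes of continuous irreducible unitary representations of the compact group $G$, and $C(G)$ the space of continuous complex functions on $G$ with the supremum norm. Recall from the Peter--Weyl theory that these representations are finite-dimensional, that they separate the points of $G$, that their matrix coefficients span a dense subspace of $C(G)$, and that the characters (traces) of pairwise inequivalent ones are orthonormal in $L^2(G)$ for the normalized Haar measure.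

\begin{lemma}\label{lem:quotient}
Let $G$ be an infinite compact group and $\omega\le\tau\le w(G)$. Then $G$ has a closed normal subgroup $N$ with $w(G/N)=\tau$.
\end{lemma}

\begin{proof}
The set $\operatorname{Irr}(G)$ is infinite. Otherwise the matrix coefficients would span a finite-dimensional, hence closed, subspace, and $C(G)$ would be finite-dimensional; but any $n$ distinct points of $G$ give, by Urysohn's lemma, $n$ linearly independent continuous functions. Since the irreducible representations separate points, $G$ embeds in a product of $|\operatorname{Irr}(G)|$ unitary groups $U(n)$, each of countable weight. By Lemma~\ref{lem:product}(a), $|\operatorname{Irr}(G)|\ge w(G)\ge\tau$.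

Choose $\tau$ pairwise inequivalent irreducible representations and let $N$ be the intersection of their kernels. Then $Q=G/N$ embeds in a product of $\tau$ unitary groups, so $w(Q)\le\tau$. For the reverse inequality, regard the chosen representations as pairwise inequivalent irreducible representations of $Q$. Their characters are $\tau$ orthonormal elements of $L^2(Q)$, so $L^2(Q)$ is infinite-dimensional and $Q$ is infinite. The supremum norm dominates the $L^2$-norm, so these characters are $\tau$ points of $C(Q)$ at mutual distance at least $\sqrt2$. The balls of radius $1/2$ around them are disjoint, which gives $d(C(Q))\ge\tau$. On the other hand $d(C(Q))\le w(Q)$. To see this, fix a base of size $w(Q)\ge\omega$, and for each pair of its members with disjoint closures choose a continuous real function equal to $0$ on the first and to $1$ on the second. These functions separate points, so by the Stone--Weierstrass theorem the polynomials in them with coefficients in $\mathbb Q+i\mathbb Q$ are dense in $C(Q)$, and there are at most $w(Q)$ such polynomials. Hence $\tau\le w(Q)$.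
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:interval}]
By \eqref{eq:range} the density of a dense subgroup lies in $[d(G),w(G)]$. If $G$ is finite, this interval is $\{|G|\}$ and $H=G$ realizes it. Let $G$ be infinite and $d(G)\le\tau\le w(G)$; then $\tau\ge\omega$. Take $N$ as in Lemma~\ref{lem:quotient}. By Theorem~\ref{thm:top} there is a dense subgroup $H_1$ of $G/N$ with $d(H_1)=\tau$. Let $H$ be its preimage in $G$. We claim that $d(N)\le\tau$. For finite $N$ this holds because $\tau$ is infinite. For infinite $N$, \eqref{eq:log} applied to $G$ gives $w(N)\le w(G)\le2^{d(G)}$, and \eqref{eq:log} applied to $N$ then gives $d(N)\le d(G)\le\tau$. By Lemma~\ref{lem:lift}, $H$ is dense in $G$ and $\tau\le d(H)\le\max(\omega,\tau,d(N))=\tau$.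
\end{proof}

\section{A locally compact group with no large dense subgroup}\label{sec:sharp}

We want a group in which every dense subgroup is forced to contain a prescribed small set. The mechanism is visible in $\mathbb Z/p^2$ with its subgroup $K=p\mathbb Z/p^2$ of order $p$: a subgroup that meets every coset of $K$ contains an element of $1+K$, hence $p$ times that element, which is the generator $p$ of $K$. In general, let $G$ be an abelian topological group with an open subgroup $K$ such that $pK=0$. A dense subgroup $H$ meets every coset of $K$, and multiplication by $p$ is constant on these cosets, so $pH=pG$. If $G$ is compact, then $G/K$ is finite, $pG$ is finite, and little is forced. If $G$ is only locally compact, $G/K$ may be infinite, and we can arrange that $pG$ is a small dense subgroup of a large compact group $K$. To do this we take $\lambda$ copies of $\mathbb Z/p^2$ and glue their subgroups of order $p$ into $K$.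

The small dense subgroup comes from the Hewitt--Marczewski--Pondiczery theorem: for infinite $\lambda$, a product of at most $2^\lambda$ spaces of density at most $\lambda$ has density at most $\lambda$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Construction.} Let $K=(\mathbb Z/p)^\kappa$ with the product topology; $w(K)=\kappa$ by Lemma~\ref{lem:product}(b). Since $\kappa\le2^\lambda$, the group $K$ has a dense subset of size at most $\lambda$. As $|K|=2^\kappa>\lambda$, we may enlarge it to a dense subset of size exactly $\lambda$. Let $\Phi$ be the subgroup that it generates. Then $\Phi$ is dense in $K$ and $|\Phi|=\lambda$, so $\Phi$ is a vector space of dimension $\lambda$ over the finite field $\mathbb F_p$. Let $B$ be the direct sum of $\lambda$ copies of $\mathbb Z/p^2$ with the discrete topology. Then $pB$ and $B/pB$ are $\mathbb F_p$-vector spaces of dimension $\lambda$. Fix an isomorphism $\theta:pB\to\Phi$ and put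
\[
N=\{(-\theta(x),x):x\in pB\}\le K\times B,\qquad G=(K\times B)/N .
\]
Write $[k,b]$ for the class of $(k,b)$ in $G$.

\emph{Topology and weight.} The sets $K\times\{b\}$ $(b\in B)$ form an open cover of $K\times B$, and $N$ meets each of them in at most one point. So $N$ is closed, and $G$ is a Hausdorff abelian group. The map $k\mapsto[k,0]$ is continuous, and it is injective because $N\cap(K\times\{0\})=0$; its image is open because the quotient map is open. Since $K$ is compact, this map identifies $K$ with a compact open subgroup of $G$, and $G$ is locally compact. The preimage of $K$ in $K\times B$ is $(K\times\{0\})+N=K\times pB$, so $G/K\cong B/pB$ has $\lambda$ elements. Thus $G$ is a disjoint union of $\lambda$ open copies of $K$, and $w(G)=\max(\kappa,\lambda)=\kappa$.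

\emph{Multiplication by $p$.} For $k\in K$ and $b\in B$ we have $pk=0$ and $(0,pb)-(\theta(pb),0)\in N$, so
\[
p[k,b]=[0,pb]=[\theta(pb),0].
\]
Hence $pG=\theta(pB)=\Phi\ne0$ and $p^2G=p\Phi=0$, so $G$ has exponent $p^2$.

\emph{Dense subgroups.} Let $H$ be a dense subgroup of $G$. It meets every coset of the open subgroup $K$, so we can choose $R\subseteq H$ with exactly one element in each coset; $|R|=\lambda$. Since $G=R+K$ and $pK=0$, we get $\Phi=pG=pR\subseteq H$. The set $R+\Phi\subseteq H$ has size $\lambda$, and it is dense in $G$ because $r+\Phi$ is dense in $r+K$ for each $r\in R$. So $d(H)\le\lambda$. Conversely, the $\lambda$ sets $H\cap(r+K)$ are nonempty, open in $H$ and pairwise disjoint, so $d(H)\ge\lambda$. Thus $d(H)=\lambda$ for every dense subgroup $H$, and $H=G$ gives $d(G)=\lambda$.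
\end{proof}

\begin{remark}
For $\lambda<\kappa$ the conclusions of Theorems~\ref{thm:top} and~\ref{thm:interval} both fail for the group $G$ of Theorem~\ref{thm:sharp}, so compactness is essential in them. With $\lambda=\omega$ and $\kappa=2^\omega$ we obtain a separable locally compact abelian group of weight $2^\omega$ all of whose dense subgroups are separable, while by the theorem of Juh\'asz and van Mill it has a dense \emph{subspace} of density $2^\omega$.

One can see which part of the construction $H=\Sigma E$ breaks down. The compact group $K$ is a product of $\kappa$ small factors, and its subgroup $\Sigma$ is normal in the abelian group $G$. What is missing is a small closed supplement: if $E$ is a closed subgroup with $K+E=G$, then $E\supseteq pE=pG=\Phi$, so $E\supseteq\overline\Phi=K$ and $E=G$.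
\end{remark}

\begin{thebibliography}{9}

\bibitem{Comfort}
Comfort, in: \emph{Handbook of Set-Theoretic Topology}, Ch.~24.

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\bibitem{HM}
Hofmann and Morris, \emph{The Structure of Compact Groups}.

\bibitem{Lee}
D.~H.~Lee, \emph{Math. Z.} 104 (1968).

\bibitem{Peng}
Dekui Peng, \emph{Locally Compact Groups with All Dense Subgroups Separable}, arXiv:2303.06426 (2023).

\bibitem{RZ}
Ribes and Zalesskii, \emph{Profinite Groups}.

\end{thebibliography}
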